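# Intersections of congruent balls: why two points give the largest intrinsic volumes

## Two points against three points in the plane

Take discs of radius $r=\sqrt3$ in the plane and intersect some of them. The centers form a finite set $P$, and we insist that the smallest disc containing $P$ has radius exactly $r_0=1$. We compare the perimeters of the intersections for two choices of $P$.

*Two centers.* Let $P=\{e,-e\}$ with $|e|=1$. The intersection is a lens bounded by two arcs of radius $\sqrt3$. The corners are the points of the perpendicular bisector at distance $c=\sqrt{r^2-r_0^2}=\sqrt2$ from the origin. Seen from a center, each arc has half-angle $\theta_0$ with $\cos\theta_0=r_0/r=1/\sqrt3$, so $\theta_0\approx0.9553$. The perimeter is $2\cdot 2r\theta_0=4\sqrt3\,\theta_0\approx6.619$.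

*Three centers.* Let $P$ be the vertices of an equilateral triangle inscribed in the unit circle. Its side is $\sqrt3=r$, so the intersection of the three discs is the Reuleaux triangle $T$ on these vertices. It has three arcs of radius $\sqrt3$ and angle $\pi/3$. Its perimeter is $\sqrt3\,\pi\approx5.441$.

Both intersections have inradius $r-r_0=\sqrt3-1$ (Lemma 1 below), and the two-center set has the larger perimeter. The areas behave in the same way: the lens has area $2(r^2\theta_0-r_0c)\approx2.904$ and the Reuleaux triangle has area $\frac{\pi-\sqrt3}{2}\cdot 3\approx2.114$.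

This suggests a question. Fix $r$ and the circumradius $r_0$ of the set of centers. Is the intersection largest when the centers are two points at distance $2r_0$? In dimension $d$ there are several ways to measure "largest": volume, surface area, mean width, and the quantities in between. We ask for all of them.

## Ball bodies, intrinsic volumes, and what will be proved

Throughout, $d\ge2$, $\mathbf B[p,s]$ is the closed ball of radius $s$ about $p\in\mathbb E^d$, $|\cdot|$ is the Euclidean norm, $S=S^{d-1}$ is the unit sphere, $\sigma$ is its rotation-invariant probability measure, and $\omega_j=\pi^{j/2}/\Gamma(1+\frac j2)$ is the volume of the $j$-dimensional unit ball. A convex body is a compact convex set with nonempty interior. The numbers $r>r_0>0$ are fixed, and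
$$c:=\sqrt{r^2-r_0^2}>0 .$$

**Definition (ball bodies).** For a nonempty $X\subseteq\mathbb E^d$ the $r$-ball body generated by $X$ is $X^r:=\bigcap_{x\in X}\mathbf B[x,r]$. If $X$ is finite it is called an $r$-ball polyhedron. The set $(X^r)^r$ is the $r$-ball hull of $X$.

For instance, the Reuleaux triangle $T$ above is $P^r$ for the three vertices $P$. It is also its own hull. Since $T$ has diameter $r$, we have $T\subset T^r$, and $P\subset T$ gives $T^r\subset P^r=T$. Hence $T^r=T$, and $(P^r)^r=T^r=T$.

**Definition (circumradius, inradius, lens).** The circumradius $r_{cr}(X)$ is the radius of the smallest ball containing $X$. The inradius $r_{in}(A)$ is the radius of the largest ball contained in $A$. An $r$-lens (also spelled $r$-lense) is the intersection of two balls of radius $r$. For $r\ge\rho>0$, $L_{r,\rho,d}$ is an $r$-lens in $\mathbb E^d$ of inradius $\rho$.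

**Lemma 1.** If $r_{cr}(X)=r_0<r$, then $r_{in}(X^r)=r-r_0$. In particular $L_{r,\rho,d}$ is unique up to congruence: its two centers are at distance $2(r-\rho)$.

*Proof.* The point of $\mathbf B[y,s]$ farthest from $x$ is at distance $|x-y|+s$. So $\mathbf B[y,s]\subset\mathbf B[x,r]$ iff $|x-y|\le r-s$, and $\mathbf B[y,s]\subset X^r$ iff $X\subset\mathbf B[y,r-s]$. The largest possible $s$ is therefore $r-r_{cr}(X)$. Two points at distance $2h$ have circumradius $h$, so the lens they generate has inradius $r-h$. $\square$

**Definition (intrinsic volumes).** For compact convex $A\subset\mathbb E^d$ the numbers $V_0(A),\dots,V_d(A)$ are defined by the Steiner formula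
$$V_d(A+\epsilon\,\mathbf B[o,1])=\sum_{i=0}^d\omega_{d-i}V_i(A)\,\epsilon^{d-i}\qquad(\epsilon\ge0).$$

Here $V_d$ is volume, $2V_{d-1}$ is surface area, $V_1$ is proportional to mean width, and $V_0=1$. For a ball of radius $\rho$ the left side is $\omega_d(\rho+\epsilon)^d$, so $V_k=\binom dk\frac{\omega_d}{\omega_{d-k}}\rho^k$. In the plane, $V_1$ is half the perimeter.

The question is posed by Károly Bezdek in "Volumetric bounds for intersections of congruent balls", arXiv:1912.05118 (2019).

**Problem.** Prove or disprove: let $r>r_0>0$, $N>1$, $d>k>0$, and let $P=\{p_1,\dots,p_N\}\subset\mathbb E^d$ with $r_{cr}(P)=r_0$. Then $V_k(P^r)\le V_k(L_{r,r-r_0,d})$.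

Two bounds are known. For $k=d$ one has $V_d(P^r)\le V_d(L_{r,r-r_0,d})$. For $0<k<d$ one has $V_k(P^r)\le V_k\big(L_{r,\rho',d}\big)$ with $\rho'=r-\sqrt{\tfrac{d+1}{2d}}\,r_0$. The lens $\{\pm he\}^r$, $|e|=1$, is $\{x:|x|^2+2h|\langle x,e\rangle|+h^2\le r^2\}$. It shrinks as $h$ grows, and $\frac{d+1}{2d}<1$, so the second bound uses a larger lens than the Problem asks for.

The statement of the Problem is true. We prove three theorems. The first one contains the Problem as the case $X=P$ finite, $0<k<d$.

**Theorem A.** Let $\emptyset\ne X\subset\mathbb E^d$ be any set (finite or infinite) with $r_{cr}(X)=r_0$, and let $1\le k\le d$. Then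
$$V_k(X^r)\le V_k(L_{r,r-r_0,d}).$$
Equality holds iff $\overline X$ contains points $p,q$ with $|p-q|=2r_0$ and $X\subset(\{p,q\}^r)^r$; equivalently, iff $X^r$ is congruent to $L_{r,r-r_0,d}$.

**Theorem B.** For fixed $r,r_0,d$ and $1\le k\le d$, the set of values $V_k(P^r)$ over all finite $P$ with $r_{cr}(P)=r_0$ is exactly the half-open interval
$$\Big(\tbinom dk\tfrac{\omega_d}{\omega_{d-k}}(r-r_0)^k,\;V_k(L_{r,r-r_0,d})\Big].$$
For every $N\ge2$ the upper endpoint is attained by an $N$-point set.

**Theorem C.** Let $X$ be as in Theorem A, let $Y:=(X^r)^r$, and let $D:=(\{r_0e,-r_0e\}^r)^r$ with $|e|=1$ (the $r$-spindle). Then $V_k(Y)\ge V_k(D)$ for $1\le k\le d$, with equality iff $Y$ is congruent to $D$.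

In the opening example with $k=1$, Theorem B says that half-perimeters of such intersections fill the interval from $\pi(\sqrt3-1)\approx2.300$ (excluded) to $2\sqrt3\,\theta_0\approx3.309$ (included).

## The Reuleaux triangle does not fit into the lens

Intrinsic volumes are monotone under inclusion, so a sensible first hope is that $X^r$ always fits into a congruent copy of the lens. The opening example refutes this. The Reuleaux triangle $T$ has width $\sqrt3\approx1.732$ in every direction. The lens has width $2(r-r_0)=2(\sqrt3-1)\approx1.464$ in the direction $e$. Minimal width is monotone under inclusion, so no copy of the lens contains $T$.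

The same numbers rule out a projection-by-projection comparison. Projected to the line spanned by $e$, the triangle has length $\sqrt3$ and the lens has only length $2(\sqrt3-1)$. Any comparison has to use an average over directions.

What we do have is a lens-like inclusion valid in part of the directions. We first extract from $X$ the few points that matter.

## Contact points of the smallest enclosing ball

Since $r_{cr}(X)$ is finite, $X$ is bounded. A closed ball contains $X$ iff it contains $\overline X$, so $r_{cr}(\overline X)=r_{cr}(X)$. Likewise $|x-y|\le r$ for all $x\in X$ iff this holds for all $x\in\overline X$, so $X^r=(\overline X)^r$. **From now on $X$ is compact**, its smallest enclosing ball is $\mathbf B[o,r_0]$ with $o$ the origin, and $K:=X^r$. By the triangle inequality $\mathbf B[o,r-r_0]\subset K$.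

**Lemma 2.** There are distinct points $p_1,\dots,p_n\in X$ with $|p_i|=r_0$ and weights $\lambda_i>0$, $\sum\lambda_i=1$, with $\sum\lambda_ip_i=o$. Moreover $n\ge2$, and $n=2$ forces $p_1=-p_2$.

*Proof.* Let $Z:=X\cap\partial\mathbf B[o,r_0]$, a compact set. We show $o\in\operatorname{conv}Z$ by moving the ball if this fails. If $o\notin\operatorname{conv}Z$, which is compact, separation gives a unit vector $v$ and $\eta>0$ with $\langle z,v\rangle\ge2\eta$ on $Z$ (vacuously if $Z=\emptyset$). Consider the center $\tau v$ for small $\tau>0$.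

If $x\in X$ and $\langle x,v\rangle\ge\eta$, then $|x-\tau v|^2\le r_0^2-2\tau\eta+\tau^2$, and this is less than $r_0^2$ for $0<\tau<2\eta$. The compact set $\{x\in X:\langle x,v\rangle\le\eta\}$ misses $Z$. So $|x|\le r_0-\delta$ on it for some $\delta>0$, and $|x-\tau v|\le r_0-\delta+\tau<r_0$ there if $\tau<\delta$. For small $\tau$ both bounds are uniform in $x$, so $X$ lies in a ball about $\tau v$ of radius less than $r_0$. This contradicts $r_{cr}(X)=r_0$.

So $o$ is a convex combination of distinct points of $Z$ with positive weights. One point cannot suffice, because $|p_1|=r_0>0$. If $n=2$, then $\lambda_1p_1=-\lambda_2p_2$ and $|p_1|=|p_2|$ give $p_1=-p_2$. $\square$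

Put
$$e_i:=-p_i/r_0,\qquad |e_i|=1,\qquad \sum_i\lambda_ie_i=o,\qquad m(u):=\max_i\langle u,e_i\rangle\quad(u\in S).$$
The sign is chosen so that $K$ is cut off most severely in the direction $e_i$. Indeed $\mathbf B[p_i,r]=\mathbf B[-r_0e_i,r]$ reaches only to distance $r-r_0$ from $o$ in the direction $e_i$.

## Volume first: radial functions and spherical caps

We begin with $k=d$, where the mechanism is visible without projections. For $u\in S$ and $|e|=1$, the point $su$ ($s\ge0$) lies in $\mathbf B[-r_0e,r]$ iff $s^2+2r_0s\langle u,e\rangle\le c^2$, i.e. iff $s\le G(\langle u,e\rangle)$ with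
$$G(a):=\sqrt{c^2+r_0^2a^2}-r_0a,\qquad G'(a)=r_0\Big(\frac{r_0a}{\sqrt{c^2+r_0^2a^2}}-1\Big)<0 .\tag{1}$$
Hence the radial function of $K$ is at most $\min_iG(\langle u,e_i\rangle)=G(m(u))$. The radial function of the lens
$$L_e:=\mathbf B[r_0e,r]\cap\mathbf B[-r_0e,r]=\{x:|x|^2+2r_0|\langle x,e\rangle|\le c^2\}$$
is exactly $G(|\langle u,e\rangle|)$. By Lemma 1, $L_e$ is congruent to $L_{r,r-r_0,d}$. In polar coordinates the volume is $\omega_d\int\rho^d\,d\sigma$, so the volume bound reduces to comparing the distributions of $m(u)$ and $|\langle u,e\rangle|$ on the sphere: $m$ should tend to be larger. In the plane with three vectors $e_i$ at mutual angle $120^\circ$ this is a direct count. A cap $\{\langle u,e_i\rangle>t\}$ has measure $\frac1\pi\arccos t$. For $t\ge\frac12$ the three caps are disjoint and give $\sigma\{m>t\}=\frac3\pi\arccos t\ge\frac2\pi\arccos t=\sigma\{|\langle u,e\rangle|>t\}$. For $t<\frac12$ the three caps cover the circle.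

**Lemma 3 (caps).** Let $e_1,\dots,e_n\in S$, $\lambda_i>0$, $\sum\lambda_i=1$, $\sum\lambda_ie_i=o$, $m(u)=\max_i\langle u,e_i\rangle$, and $e\in S$.

1. $0\le m\le1$ on $S$, and $\sigma\{m>t\}\ge\sigma\{|\langle u,e\rangle|>t\}$ for all $t\in[0,1)$.
2. If the $e_i$ are distinct and $n\ge3$, the inequality is strict for all $t<1$ close enough to $1$.
3. If $\psi:[0,1]\to\mathbb R$ is continuous and nonincreasing, then $\int\psi(m)\,d\sigma\le\int\psi(|\langle u,e\rangle|)\,d\sigma$. This is strict if the $e_i$ are distinct, $n\ge3$, and $\psi(a)>\psi(1)$ for all $a<1$.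

*Proof.* **Part 1: antipodal pairs.** The caps may overlap, and the purpose of this step is to control the overlap by treating $u$ and $-u$ together. We have $m\ge0$ because $\sum\lambda_i\langle u,e_i\rangle=0$, and $m\le 1$ is clear. The claim is that pointwise
$$\mathbf 1[m(u)>t]+\mathbf 1[m(-u)>t]\ \ge\ 2\sum_i\lambda_i\mathbf 1\big[|\langle u,e_i\rangle|>t\big].\tag{2}$$
Write $x_i=\langle u,e_i\rangle$, so $m(u)=\max x_i$ and $m(-u)=-\min x_i$. If both indicators on the left are $1$, the right side is at most $2$. If both are $0$, all $|x_i|\le t$ and the right side is $0$. Suppose exactly one is $1$. Both sides are unchanged under $u\mapsto-u$, so we may assume $m(u)>t\ge m(-u)$. Then all $x_i\ge-t$, so $|x_i|>t$ iff $i\in I:=\{i:x_i>t\}$. The right side is $2\lambda(I)$ with $\lambda(I)=\sum_{i\in I}\lambda_i$. If $t=0$, all $x_i\ge0$ and $\sum\lambda_ix_i=0$ give $x_i=0$ for all $i$, contradicting $m(u)>0$. If $t>0$, then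
$$0=\sum\lambda_ix_i\ge t\lambda(I)-t(1-\lambda(I)),$$
so $\lambda(I)\le\frac12$, and the right side of (2) is at most $1$. This proves (2). Integrate it over $S$. The left side gives $2\sigma\{m>t\}$. On the right, every $e_i$ contributes the same measure, so the right side gives $2\sigma\{|\langle u,e\rangle|>t\}$.

**Part 2: disjoint caps.** This step finds the strict inequality near $t=1$. If $u$ lies in the caps $\{\langle u,e_i\rangle>t\}$ and $\{\langle u,e_j\rangle>t\}$, then $|u-e_i|^2=2-2\langle u,e_i\rangle<2(1-t)$, and likewise for $j$, so $|e_i-e_j|<2\sqrt{2(1-t)}$. For $t$ close to $1$ this is impossible for $i\ne j$. So $\sigma\{m>t\}$ equals $n\ge3$ cap measures, while $\sigma\{|\langle u,e\rangle|>t\}$ equals two, and a cap with $t<1$ has positive measure.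

**Part 3: from distributions to integrals.** Let $\mu$ be the Stieltjes measure of $-\psi$. It has no atoms, and $\psi(x)=\psi(1)+\mu(\{t\in[0,1):t\ge x\})$. For measurable $h:S\to[0,1]$, Fubini gives $\int\psi(h)\,d\sigma=\psi(1)+\int_{[0,1)}\sigma\{h\le t\}\,d\mu(t)$. Hence
$$\int\psi(|\langle u,e\rangle|)\,d\sigma-\int\psi(m)\,d\sigma=\int_{[0,1)}\big(\sigma\{m>t\}-\sigma\{|\langle u,e\rangle|>t\}\big)\,d\mu(t)\ge0 .$$
If $\psi(a)>\psi(1)$ for all $a<1$, then $\mu((1-\delta,1))=\psi(1-\delta)-\psi(1)>0$ for every $\delta\in(0,1)$, and part 2 makes the integral positive. $\square$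

With $\psi=G^d$ this gives $V_d(K)\le\omega_d\int G(m)^d\,d\sigma\le\omega_d\int G(|\langle u,e\rangle|)^d\,d\sigma=V_d(L_e)$. The volume case is done, and the task is to replace radial functions by something that computes $V_k$.

## Intrinsic volumes as averages over flags

For $A\ni o$ compact and convex, a linear subspace $E$, and $u\in E\cap S$, let $A|E$ be the orthogonal projection of $A$ to $E$ and
$$\rho(A|E,u):=\max\{s\ge0:su\in A|E\}.$$
Let $\nu$ be the invariant probability measure on $k$-dimensional linear subspaces. Let $\nu_u$ be the probability measure on those containing $u$ that is invariant under the stabilizer of $u$ in $O(d)$. Kubota's formula (see Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, §5.3) states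
$$V_k(A)=\binom dk\frac{\omega_d}{\omega_k\omega_{d-k}}\int V_k(A|E)\,d\nu(E),\tag{3}$$
where $V_k(A|E)$ is $k$-dimensional volume. For the unit ball both sides are $\binom dk\frac{\omega_d}{\omega_{d-k}}$, which checks the constant.

**Definition (flag average).** For a convex body $A$ with $o\in\operatorname{int}A$ and $u\in S$, $R_k(A,u):=\int\rho(A|E,u)^k\,d\nu_u(E)$.

Two extreme cases: for $k=d$ the only subspace is $\mathbb E^d$, and $R_d(A,u)$ is the $d$-th power of the radial function. For $k=1$ the only subspace is the line $\mathbb Ru$, and $R_1(A,u)=\max_{x\in A}\langle x,u\rangle$ is the support function $h_A(u)$. So $R_k$ interpolates between support and radial functions.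

By definition $R_k(\cdot,u)$ is monotone under inclusion, and $R_k(gA,gu)=R_k(A,u)$ for $g\in O(d)$, since $\rho(gA|gE,gu)=\rho(A|E,u)$ and $g$ carries $\nu_u$ to $\nu_{gu}$.

**Lemma 4 (continuity).** Let $A$ be convex and compact with $\mathbf B[o,q]\subset A\subset\mathbf B[o,Q]$, $q>0$, and let $g\in O(d)$ satisfy $|gx-x|\le\epsilon$ on $\mathbf B[o,Q]$. Then for all $E$ and $u\in E\cap S$,
$$\Big(1+\frac\epsilon q\Big)^{-1}\rho(A|E,u)\le\rho(gA|E,u)\le\Big(1+\frac\epsilon q\Big)\rho(A|E,u).$$

*Proof.* We have $gA\subset A+\epsilon\mathbf B[o,1]\subset A+\frac\epsilon qA=(1+\frac\epsilon q)A$, using convexity in the last step. This is the right inequality. The left one follows by applying it to the body $gA$ and the map $g^{-1}$, which satisfy the same hypotheses. $\square$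

Since $\rho(A|gE,gu)=\rho(g^{-1}A|E,u)$, Lemma 4 also shows that $\rho(A|E,u)$ is a continuous function of the flag $(u,E)$, so the integrals below make sense.

**Lemma 5.** If $A$ is a convex body with $o\in\operatorname{int}A$ and $1\le k\le d$, then
$$V_k(A)=\kappa\int_SR_k(A,u)\,d\sigma(u),\qquad\kappa=\binom dk\frac{\omega_d}{\omega_{d-k}}.\tag{4}$$

*Proof.* Polar coordinates in $E$ give $V_k(A|E)=\omega_k\int_{S\cap E}\rho(A|E,u)^k\,d\sigma_E(u)$, with $\sigma_E$ the uniform probability measure on $S\cap E$. Insert this in (3). It remains to exchange the order: choosing $E\sim\nu$ and then $u\sim\sigma_E$ must have the same law as choosing $u\sim\sigma$ and then $E\sim\nu_u$. Fix a flag $(u_0,E_0)$ and let $g$ be Haar-distributed in $O(d)$. We show that both laws are the law of $(gu_0,gE_0)$.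

Let $h$ be independent of $g$ and uniform in the group of orthogonal maps preserving $E_0$. Then $gh$ is again Haar-distributed, so $(gu_0,gE_0)$ has the law of $(ghu_0,gE_0)$. Here $gE_0\sim\nu$ and, given $g$, $ghu_0$ is uniform on $S\cap gE_0$. This is the first law. If instead $h$ is uniform in the stabilizer of $u_0$, then $(gu_0,gE_0)$ has the law of $(gu_0,ghE_0)$, where $gu_0\sim\sigma$ and, given $g$, $ghE_0\sim\nu_{gu_0}$. This is the second law. $\square$

**Lemma 6 (strict monotonicity).** If $A\subsetneq A'$ are convex bodies and $1\le k\le d$, then $V_k(A)<V_k(A')$.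

*Proof.* The support functions satisfy $h_A\le h_{A'}$, are continuous, and differ, so $h_A<h_{A'}$ on a nonempty open set $W\subset S$. The $k$-dimensional $E$ with $E\cap W\ne\emptyset$ form a nonempty set. It is open: if $u\in E\cap W$ and $E'$ is near $E$, the normalized projection of $u$ to $E'$ is near $u$. So it has positive $\nu$-measure. The support function of $A|E$ is $h_A$ restricted to $E$, hence $A|E\subsetneq A'|E$ for these $E$. A convex body is the closure of its interior, so removing the closed set $A|E$ from $A'|E$ leaves a set with nonempty interior in $E$, and the volumes are strictly ordered. Now use (3). $\square$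

## Projected balls are too large, and the half-lens

We now try to repeat the volume argument for $k<d$. The inclusion $K\subset\mathbf B[-r_0e_i,r]$ gives $\rho(K|E,u)\le\rho(\mathbf B[-r_0e_i,r]|E,u)$. This loses too much even when $K$ is the lens. If $E\perp e$, both balls generating $L_e$ project to the ball of radius $r$ about $o$ in $E$, while $L_e\subset\mathbf B[o,c]$ projects into the ball of radius $c<r$. In the opening example with $k=1$, the support function of the two discs gives the bound $r-r_0|\langle u,e\rangle|$. Its integral over the circle is $2\pi\sqrt3-4\approx6.883$, which exceeds the true perimeter $6.619$ of the lens. The projection of an intersection is smaller than the intersection of the projections, and the bound must be sharp for the lens.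

What is missing is the constraint $|x|\le c$, which holds on the lens and follows from no single ball. It follows from all of them together, by averaging. This motivates the following body. For $e\in S$ let
$$M_e:=\mathbf B[o,c]\cap\mathbf B[-r_0e,r]=\{x:\ |x|^2\le c^2,\ |x|^2+2r_0\langle x,e\rangle\le c^2\}.$$
It is a half-lens on the side $\langle x,e\rangle\ge0$ and a half-ball of radius $c$ on the other side. We have $gM_e=M_{ge}$ for $g\in O(d)$, $L_e=M_e\cap M_{-e}$ (the condition defining $L_e$ implies $|x|\le c$), and all these bodies contain $\mathbf B[o,r-r_0]$.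

**Lemma 7.** $K\subset M_{e_i}$ for every $i$.

*Proof.* For $x\in K$, $|x-p_i|\le r$ means $|x|^2+2r_0\langle x,e_i\rangle\le c^2$, for every $i$. Averaging with the weights $\lambda_i$ and using $\sum\lambda_ie_i=o$ gives $|x|^2\le c^2$. $\square$

**Lemma 8.** If $u\in E\cap S$ and $\langle u,e\rangle\ge0$, then $\rho(M_e|E,u)=\rho(L_e|E,u)$.

*Proof.* The purpose is to show that the extra half-ball is invisible in these directions, in every projection. "$\ge$" holds since $L_e\subset M_e$. Conversely, let $x=su+z\in M_e$ with $s\ge0$, $z\in E^\perp$. If $\langle x,e\rangle\ge0$, then $x\in L_e$. If $\langle x,e\rangle<0$, then $\tau\mapsto\langle su+\tau z,e\rangle$ is affine, nonnegative at $\tau=0$, and negative at $\tau=1$, so it vanishes for some $\tau\in[0,1)$. For this $\tau$ we have $|su+\tau z|\le|su+z|\le c$, because $z\perp u$, so $su+\tau z\in L_e$. In both cases $su\in L_e|E$. $\square$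

For a fixed $E$, the number $\rho(M_e|E,u)$ depends on the position of $e$ relative to the whole flag, and optimizing over $i$ separately for each $E$ would be hard to integrate. So we let the choice of $i$ depend on $u$ only, and average over $E\ni u$ before comparing. The average depends on one number, $\langle u,e\rangle$: any two pairs of unit vectors with the same inner product are related by some $g\in O(d)$, and $R_k(M_{ge},gu)=R_k(M_e,u)$. So
$$\psi(a):=R_k(M_e,u)\qquad\text{where }\langle u,e\rangle=a\in[0,1]$$
is well defined.

**Lemma 9.** $\psi$ is continuous and nonincreasing on $[0,1]$, and $\psi(a)>\psi(1)$ for $a<1$.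

*Proof.* Fix $u$, a unit vector $f\perp u$, and $E\ni u$. Let $e(a)=au+\sqrt{1-a^2}\,f$. Points projecting to $su$ have the form $su+z$ with $z\in E^\perp$, so $z\perp u$ and $\langle su+z,e(a)\rangle=sa+\sqrt{1-a^2}\,\langle z,f\rangle$.

**Monotonicity.** We show that a point $su$ of the projection for the parameter $a'$ survives for every smaller $a$. Let $0\le a<a'\le1$ and $su+z\in M_{e(a')}$, $s\ge0$, i.e.
$$s^2+|z|^2\le c^2,\qquad s^2+|z|^2+2r_0\big(sa'+\sqrt{1-a'^2}\,\langle z,f\rangle\big)\le c^2 .$$
If $\langle z,f\rangle\ge0$, drop $z$: $s^2\le c^2$ and $s^2+2r_0sa\le s^2+2r_0sa'\le c^2$, so $su\in M_{e(a)}$. If $\langle z,f\rangle<0$, keep $z$: since $sa\le sa'$ and $\sqrt{1-a^2}\ge\sqrt{1-a'^2}$, we get $sa+\sqrt{1-a^2}\langle z,f\rangle\le sa'+\sqrt{1-a'^2}\langle z,f\rangle$, so $su+z\in M_{e(a)}$. Either way $su\in M_{e(a)}|E$. Thus $\rho(M_{e(a)}|E,u)$ is nonincreasing in $a$ for every $E\ni u$, and so is the average of its $k$-th power over $E\sim\nu_u$.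

**Continuity.** This is needed for Lemma 3(3). Let $\alpha=\arccos a$ and $\alpha'=\arccos a'$. A rotation $g$ by the angle $|\alpha-\alpha'|$ in the plane of $u$ and $f$ carries $e(a)$ to $e(a')$, hence $M_{e(a)}$ to $M_{e(a')}$, and $|gx-x|\le|\alpha-\alpha'|\,|x|$. By Lemma 4 with $q=r-r_0$, $Q=c$, $\epsilon=c|\alpha-\alpha'|$, the radial functions for $a$ and $a'$ differ by a factor between $(1+\epsilon/q)^{-1}$ and $1+\epsilon/q$, uniformly in $E$. So $\psi$ is continuous.

**Strictness at $1$.** This serves the equality case. If $a=1$, then $e=u$ and $\langle su+z,e\rangle=s$, so the best choice is $z=o$. Then $su\in M_e|E$ iff $s^2+2r_0s\le c^2$, so $\rho=\sqrt{c^2+r_0^2}-r_0=r-r_0$, for every $E$. If $a<1$, take $s=G(a)$ from (1). Then $s^2+2r_0sa=c^2$, hence also $s^2\le c^2$, and $su\in M_{e(a)}$. Since $G$ is strictly decreasing, $\rho(M_{e(a)}|E,u)\ge G(a)>G(1)=r-r_0$ for every $E$. $\square$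

For $k=d$ no projection takes place and $\psi=G^d$. For $k=1$ the function $\psi$ is the support function of $M_e$:
$$\psi(a)=\begin{cases}c\sqrt{1-a^2},&0\le a\le r_0/r,\\ r-r_0a,&r_0/r\le a\le1.\end{cases}$$
Indeed, for $0\le a\le1$ let $y=-r_0e+ru$ be the point of $\mathbf B[-r_0e,r]$ with the largest inner product with $u$. It lies in $\mathbf B[o,c]$ iff $r^2+r_0^2-2rr_0a\le r^2-r_0^2$, i.e. $a\ge r_0/r$, and then the value is $r-r_0a$. For $a<r_0/r$ write $u=ae+\sqrt{1-a^2}\,v$ with a unit vector $v\perp e$. The point $cv$ lies in $M_e$ and gives the value $c\sqrt{1-a^2}$. It is optimal because $u=\frac{a}{r_0}(cv+r_0e)+\big(\sqrt{1-a^2}-\frac{ac}{r_0}\big)v$ is a combination, with nonnegative coefficients for $a\le r_0/r$, of outer normals at $cv$ to the two balls. In the plane, $4\int_0^{\pi/2}\psi(\cos\theta)\,d\theta=4\big(r\theta_0-r_0\tfrac cr+c\tfrac{r_0}r\big)=4r\theta_0$ with $\cos\theta_0=r_0/r$, which is the perimeter of the lens found at the start.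

## The upper bound for every $V_k$, and when it is attained

*Proof of Theorem A.*

**Step 1: the inequality.** Here we put the pieces together. Let $u\in S$ and choose $i$ with $\langle u,e_i\rangle=m(u)\in[0,1]$. By Lemma 7 and monotonicity of $R_k$,
$$R_k(K,u)\le R_k(M_{e_i},u)=\psi(m(u)).$$
On the other side, fix $e\in S$. If $\langle u,e\rangle\ge0$, Lemma 8 gives $R_k(L_e,u)=R_k(M_e,u)=\psi(\langle u,e\rangle)$. If $\langle u,e\rangle<0$, apply it to $-e$ and use $L_e=L_{-e}$. So $R_k(L_e,u)=\psi(|\langle u,e\rangle|)$ for all $u$. By (4), Lemma 3(3) and Lemma 9,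
$$V_k(X^r)=\kappa\int_SR_k(K,u)\,d\sigma\le\kappa\int_S\psi(m(u))\,d\sigma\le\kappa\int_S\psi(|\langle u,e\rangle|)\,d\sigma=V_k(L_e)=V_k(L_{r,r-r_0,d}).$$
This proves the inequality, and with it the statement of the Problem.

**Step 2: no pair at distance $2r_0$.** The purpose is to exclude equality in this case. Recall that $X$ is compact. If $X$ has no two points at distance $2r_0$, no two $p_i$ are antipodal, so $n\ge3$ by Lemma 2. The $e_i$ are distinct and $\psi(a)>\psi(1)$ for $a<1$, so Lemma 3(3) makes the second inequality above strict.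

**Step 3: a pair at distance $2r_0$.** Here we decide exactly when equality holds. Let $p,q\in X$ with $|p-q|=2r_0$. Both lie in $\mathbf B[o,r_0]$, so $p=-q$ and $|p|=r_0$. Then $X^r\subset\{p,q\}^r=L_{p/r_0}$, which is congruent to $L_{r,r-r_0,d}$. By Lemma 6, equality holds iff $X^r=\{p,q\}^r$, i.e. iff $\{p,q\}^r\subset\mathbf B[x,r]$ for all $x\in X$, i.e. iff $X\subset(\{p,q\}^r)^r$. In this case $X^r$ is congruent to the lens. Conversely, if $X^r$ is congruent to the lens, equality is obvious. For the original, possibly nonclosed set, the pair lies in $\overline X$, and $X\subset(\{p,q\}^r)^r$ is equivalent to the same inclusion for $\overline X$ because the right side is closed. $\blacksquare$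

Since the proof of Lemma 1 shows $r_{in}(X^r)=r-r_{cr}(X)$, Theorem A says that among all $r$-ball bodies of inradius $r-r_0$ the lens is, up to congruence, the unique maximizer of each $V_k$, $1\le k\le d$.

## The exact range of values

*Proof of Theorem B.*

**Step 1: the lower bound, never attained.** For finite $P$ with smallest enclosing ball $\mathbf B[o,r_0]$ we have $\mathbf B[o,r-r_0]\subset P^r$, hence $V_k(P^r)\ge\binom dk\frac{\omega_d}{\omega_{d-k}}(r-r_0)^k$. By Lemma 6, equality would force $P^r=\mathbf B[o,r-r_0]$. But every boundary point of a finite intersection of balls lies on one of the bounding spheres. So the sphere of radius $r-r_0$ about $o$ would be covered by finitely many spheres of radius $r>r-r_0$. Each of these meets it in a set contained in a hyperplane section, hence in a null set of that sphere. This is impossible. The upper bound is Theorem A.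

**Step 2: every value in between occurs.** We connect near-extremal sets by a continuous path. Consider finite $P\subset r_0S$ containing $\pm r_0e$, so that $r_{cr}(P)=r_0$. For $s\ge0$ and $|u|=1$, $su\in\mathbf B[p,r]$ iff $s^2-2s\langle u,p\rangle\le c^2$. So $P^r$ has radial function
$$\rho_P(u)=\min_{p\in P}F(\langle u,p\rangle),\qquad F(t)=t+\sqrt{t^2+c^2},\qquad 0<F'(t)=1+\frac t{\sqrt{t^2+c^2}}<2 .$$
It depends continuously, uniformly in $u$, on the points of $P$, and $\rho_P\ge r-r_0$. If $\rho_P\le(1+\epsilon)\rho_{P'}$ everywhere, then $P^r\subset(1+\epsilon)P'^r$ and $V_k(P^r)\le(1+\epsilon)^kV_k(P'^r)$. Hence $V_k(P^r)$ depends continuously on the points of $P$.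

Move all points of $P\setminus\{\pm r_0e\}$ continuously along $r_0S$ to $r_0e$. At each moment the set is finite, contains $\pm r_0e$, and has circumradius $r_0$. At the end it is $\{\pm r_0e\}$, and the value is $V_k(L_e)$. So for each such $P$ all values between $V_k(P^r)$ and $V_k(L_e)$ occur.

Now let $P$ be so dense in $r_0S$ that every point of $r_0S$ is within $\epsilon$ of $P$. For each $u$ some $p\in P$ has $|p+r_0u|\le\epsilon$, so $\langle u,p\rangle\le-r_0+\epsilon$ and $\rho_P(u)\le F(-r_0)+2\epsilon=r-r_0+2\epsilon$. As $\epsilon\to0$, $V_k(P^r)$ tends to the lower endpoint. By the intermediate value theorem the whole half-open interval is attained.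

**Step 3: the upper endpoint for each $N$.** Let $D=(\{\pm r_0e\}^r)^r=(L_e)^r$. It contains $\pm r_0e$ and is convex, so it contains a segment and is infinite. Since $\mathbf B[o,r-r_0]\subset L_e$, each $y\in D$ satisfies $|y|+(r-r_0)\le r$, so $D\subset\mathbf B[o,r_0]$. Take $P=\{\pm r_0e\}\cup Q$ with $Q$ consisting of $N-2$ further points of $D$. Then $r_{cr}(P)=r_0$ and $P\subset D$, and the equality case of Theorem A applies. $\blacksquare$

## The spindle as the smallest ball hull

We turn to $Y=(X^r)^r=K^r$ and lower bounds. In the opening example, $Y$ is the Reuleaux triangle $T$ itself, with perimeter $\sqrt3\,\pi\approx5.441$. By Lemma 10 below, the spindle is $\{x:|x|^2+2c|\langle x,v\rangle|\le r_0^2\}$ with $v\perp e$ a unit vector, i.e. the intersection of the two discs of radius $\sqrt3$ about $\pm\sqrt2\,v$. Its perimeter is $4\sqrt3\arcsin(1/\sqrt3)\approx4.264$, which is smaller. Once more containment fails: the spindle contains $\pm e$ at distance $2$, and $T$ has diameter $\sqrt3$, so $T$ contains no copy of the spindle. We look for a half of the spindle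 inside $Y$ and reuse the flag average.

For $e\in S$ put
$$D_e:=\big\{x:\ |x|^2+2c\,\sqrt{|x|^2-\langle x,e\rangle^2}\le r_0^2\big\}=D_{-e}.$$
The root equals $|x-\langle x,e\rangle e|$, the distance of $x$ from the line $\mathbb Re$, so $D_e$ is convex. Clearly $D_e\subset\mathbf B[o,r_0]$, and $gD_e=D_{ge}$ for $g\in O(d)$. Also $\mathbf B[o,r-c]\subset D_e$, because $(r-c)^2+2c(r-c)=r^2-c^2=r_0^2$.

**Lemma 10.** $(L_e)^r=D_e$. In particular $D_e=(\{\pm r_0e\}^r)^r$.

*Proof.* Write $y=te+w$, $x=t'e+w'$ with $w,w'\perp e$. If $y\in(L_e)^r$, choose a unit $v\perp e$ with $w=-|w|v$. Since $cv\in L_e$, we get $t^2+(|w|+c)^2=|y-cv|^2\le r^2$, i.e. $|y|^2+2c|w|\le r_0^2$, so $y\in D_e$. Conversely, let $y\in D_e$ and $x\in L_e$. Then $|t|\le|y|\le r_0$, $|w'|\le|x|\le c$, and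
$$|y-x|^2\le|y|^2+|x|^2+2|t||t'|+2|w||w'|\le(r_0^2-2c|w|)+(c^2-2r_0|t'|)+2|t||t'|+2|w||w'|\le r_0^2+c^2=r^2 .\ \square$$

**Lemma 11.** With $f_i:=-e_i=p_i/r_0$, every $y\in D_{f_i}$ with $\langle y,f_i\rangle\ge0$ lies in $Y$.

*Proof.* This is the dual of Lemma 7. Since $K\subset M_{e_i}$, it suffices to show $|y-x|\le r$ for $y\in D_{e_i}=D_{f_i}$ with $\langle y,e_i\rangle\le0$ and $x\in M_{e_i}$. If $\langle x,e_i\rangle\ge0$, then $x\in L_{e_i}$ and Lemma 10 applies. If $\langle x,e_i\rangle<0$, write $y=te_i+w$, $x=t'e_i+w'$ with $w,w'\perp e_i$. Then $tt'\ge0$ and $|w'|\le|x|\le c$, so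
$$|y-x|^2\le|y|^2+|x|^2+2|w||w'|\le(r_0^2-2c|w|)+c^2+2c|w|=r^2.\ \square$$

**Lemma 12.** If $u\in E\cap S$, $\langle u,e\rangle\ge0$, $s\ge0$ and $su\in D_e|E$, then $su$ is the projection of a point $x\in D_e$ with $\langle x,e\rangle\ge0$.

*Proof.* This is the dual of Lemma 8: the half-spindle suffices for these directions. Let $su+z\in D_e$, $z\in E^\perp$. If $\langle z,e\rangle\ge0$, take $x=su+z$. If $\langle z,e\rangle<0$, take $x=su-z$. Then $|x|=|su+z|$ and $\langle x,e\rangle=s\langle u,e\rangle+|\langle z,e\rangle|\ge|\langle su+z,e\rangle|$, so $x$ has the same norm and is no farther from $\mathbb Re$. Hence $x\in D_e$. $\square$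

As before, rotation invariance shows that $\chi(a):=R_k(D_e,u)$, where $\langle u,e\rangle=a\in[0,1]$, is well defined.

**Lemma 13.** $\chi$ is continuous and nondecreasing on $[0,1]$, and $\chi(a)<\chi(1)$ for $a<1$.

*Proof.* Fix $u$, a unit $f\perp u$, and $E\ni u$. Let $e(a)=au+bf$ with $b=\sqrt{1-a^2}$. Continuity is proved exactly as in Lemma 9, with $q=r-c$ and $Q=r_0$ in Lemma 4.

**Monotonicity.** We show that a point $su$ of the projection for $a$ survives for every larger $a'$. We do so by finding $z'\in E^\perp$ such that $su+z'$ is no longer than the given point and no farther from the new axis than the given point is from the old one. Let $0\le a<a'\le1$, $b'=\sqrt{1-a'^2}\le b$, and $su+z\in D_{e(a)}$ with $s\ge0$, $z\in E^\perp$. Put $\gamma=\langle z,f\rangle$. Since $z\perp u$, we can write $su+z=su+\gamma f+w$ with $w\perp u,f$ and $|w|^2=|z|^2-\gamma^2$. The unit vector $bu-af$ is orthogonal to $e(a)$ in the plane of $u$ and $f$, so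
$$|su+z|^2-\langle su+z,e(a)\rangle^2=(bs-a\gamma)^2+|z|^2-\gamma^2.\tag{5}$$
The same formula holds for $a',b'$ and any $z'\in E^\perp$. There are three cases.

If $\gamma\le0$, take $z'=o$. The new value of (5) is $(b's)^2$, and $bs-a\gamma\ge bs\ge b's\ge0$, so it is at most the old one.

If $\gamma>0$ and $b's\ge a'\gamma$, take $z'=z$. Then $0\le b's-a'\gamma\le bs-a\gamma$, so (5) does not increase.

If $\gamma>0$ and $b's<a'\gamma$, take $z'=\tau z$ with $\tau=b's/(a'\gamma)\in[0,1)$. Then $b's-a'\langle z',f\rangle=0$, and the new value of (5) is $\tau^2(|z|^2-\gamma^2)\le|z|^2-\gamma^2$, at most the old one.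

In all cases $|z'|\le|z|$, so $|su+z'|\le|su+z|$, and therefore $su+z'\in D_{e(a')}$. Thus $\rho(D_{e(a)}|E,u)$ is nondecreasing in $a$ for every $E\ni u$, and so is the average of its $k$-th power.

**Strictness at $1$.** If $a=1$, then $r_0u=r_0e\in D_e\subset\mathbf B[o,r_0]$, so $\rho(D_e|E,u)=r_0$ for all $E$. If $a<1$ and $r_0u+z\in D_{e(a)}$ with $z\in E^\perp$, then $|r_0u+z|\le r_0$ forces $z=o$. Then $r_0^2+2cr_0\sqrt{1-a^2}\le r_0^2$ forces $a=1$, a contradiction. So $\rho(D_{e(a)}|E,u)<r_0$ for every $E$, and $\chi(a)<r_0^k=\chi(1)$. $\square$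

*Proof of Theorem C.*

**Step 1: the inequality.** We repeat the argument for Theorem A with the inclusions reversed. The set $Y=K^r$ is convex and compact, and it contains $\mathbf B[o,r-c]$, because $K\subset\mathbf B[o,c]$ by Lemma 7. So (4) applies to $Y$. The vectors $f_i$ satisfy $|f_i|=1$ and $\sum\lambda_if_i=o$. Put $m_f(u):=\max_j\langle u,f_j\rangle\ge0$, and for $u\in S$ choose $i$ with $\langle u,f_i\rangle=m_f(u)$. For $E\ni u$ let $s=\rho(D_{f_i}|E,u)$. By Lemma 12, $su$ is the projection of a point $x\in D_{f_i}$ with $\langle x,f_i\rangle\ge0$, and by Lemma 11, $x\in Y$. Hence $\rho(Y|E,u)\ge\rho(D_{f_i}|E,u)$ for all $E\ni u$, and $R_k(Y,u)\ge\chi(m_f(u))$. Also $R_k(D_e,u)=\chi(|\langle u,e\rangle|)$, since $D_e=D_{-e}$. Lemma 3(3) for the vectors $f_i$ and the nonincreasing function $-\chi$ gives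
$$V_k(Y)\ge\kappa\int_S\chi(m_f)\,d\sigma\ge\kappa\int_S\chi(|\langle u,e\rangle|)\,d\sigma=V_k(D_e),$$
and $D_e=(\{\pm r_0e\}^r)^r=D$ by Lemma 10.

**Step 2: equality.** The same dichotomy as in Theorem A decides it. Passing to $\overline X$ does not change $X^r$ or $Y$, so $X$ is compact. If $X$ has no two points at distance $2r_0$, then $n\ge3$, and Lemma 3(3) with $-\chi(a)>-\chi(1)$ for $a<1$ gives strict inequality. Otherwise $\pm p\in X$ with $|p|=r_0$, as in Step 3 of the proof of Theorem A. Then $K\subset L_{p/r_0}$, hence $Y=K^r\supset(L_{p/r_0})^r=D_{p/r_0}$. By Lemma 6, equality holds iff $Y=D_{p/r_0}$, which is congruent to $D$. Conversely, if $Y$ is congruent to $D$, equality is obvious. $\blacksquare$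

The hull $Y$ has circumradius $r_0$. It contains $X$. Moreover, since $\mathbf B[o,r-r_0]\subset K$, every $y\in Y$ satisfies $|y|+(r-r_0)\le r$, so $Y\subset\mathbf B[o,r_0]$. Thus Theorem C says that among $r$-ball hulls of circumradius $r_0$ the spindle is, up to congruence, the unique minimizer of each $V_k$, $1\le k\le d$.
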